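\title{Nested actions of $(\mathbb{Z}\wr\mathbb{Z})\times\mathbb{Z}$ on the interval in class $C^{1,\tau}$ for every $\tau<1$}

\begin{abstract}
A nested action of $(\mathbb{Z}\wr\mathbb{Z})\times\mathbb{Z}$ on $[0,1]$ is a faithful action in which the shift moves every interior point, the lamp generator is supported on one compactly contained interval, and a component of the support of the central generator is compactly contained in that interval. We construct a single nested action by diffeomorphisms whose derivatives are $\tau$-H\"older for every $\tau<1$, and we show that there is no nested action by diffeomorphisms with Lipschitz derivative. The critical H\"older exponent is therefore $1$, and it is not attained. The same holds for iterated wreath products of any depth. The construction reduces regularity to a system of inequalities for a real function on $\mathbb{Z}^2$. The system is solvable because the lamp generator is the identity on all translates of its support.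
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $I=[0,1]$. For $\tau\in(0,1]$ and a continuous function $f\colon I\to\mathbb{R}$ put
\[
[f]_\tau=\sup_{x\ne y}\frac{|f(x)-f(y)|}{|x-y|^{\tau}} .
\]
The function $f$ is \emph{$\tau$-H\"older} if $[f]_\tau<\infty$; for $\tau=1$ this means Lipschitz. Let $\operatorname{Diff}_+^{1,\tau}(I)$ be the set of orientation-preserving $C^1$-diffeomorphisms of $I$ whose derivative is $\tau$-H\"older. It is a group, by the formulas $(fg)'=(f'\circ g)\,g'$ and $(f^{-1})'=1/(f'\circ f^{-1})$: the class of $\tau$-H\"older functions on $I$ is closed under products, under reciprocals of nonvanishing functions, and under composition on the right with Lipschitz maps. Since $|x-y|\le1$ on $I$, these groups decrease as $\tau$ grows. A \emph{$C^{1,\tau}$-action} is an action by elements of $\operatorname{Diff}_+^{1,\tau}(I)$.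

For a homeomorphism $g$ of $I$ let $\operatorname{supp}g=\{x\in I: g(x)\ne x\}$. An \emph{open interval} is a set $(p,q)$ with $0\le p<q\le1$.

The lamplighter group $\mathbb{Z}\wr\mathbb{Z}=\langle a\rangle\wr\langle b\rangle$ is generated by $a$ and $b$. The conjugates $a^nba^{-n}$, $n\in\mathbb{Z}$, form a basis of a free abelian normal subgroup, the base group, and $\langle a\rangle$ acts on it by shifting this basis. Let $t$ generate the second factor of $(\mathbb{Z}\wr\mathbb{Z})\times\mathbb{Z}$.

\begin{definition}\label{def:nested}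
A \emph{nested action} of $(\mathbb{Z}\wr\mathbb{Z})\times\mathbb{Z}$ is a faithful action on $I$ by homeomorphisms for which there are open intervals $J_1$ and $J_2$ such that $J_2$ is a connected component of $\operatorname{supp}t$ and
\[
\overline{J_2}\subseteq J_1=\operatorname{supp}b,\qquad \overline{J_1}\subseteq\operatorname{supp}a=(0,1).
\]
\end{definition}

How smooth can a nested action be? The following form of the question comes from Kim, Koberda and Rivas \cite{KKR}: determine the supremum $\tau_{\mathrm{LL}}$ of those $\tau\in(0,1)$ for which some nested action is topologically conjugate to a $C^{1,\tau}$-action. Since $\operatorname{supp}(\eta g\eta^{-1})=\eta(\operatorname{supp}g)$ for every homeomorphism $\eta$ of $I$, a conjugate of a nested action is nested. So $\tau_{\mathrm{LL}}$ is also the supremum of those $\tau\in(0,1)$ for which a nested $C^{1,\tau}$-action exists.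

\subsection{What nestedness forces}\label{sub:forces}
Consider a nested action. Each of $a,b,t$ fixes two points ($t$ fixes the endpoints of $J_2$), so each is increasing. The intervals $a^nJ_1$ are pairwise disjoint. Indeed, for $n\ne0$ the maps $b$ and $a^nba^{-n}$ commute, so each preserves the support of the other and fixes its endpoints. Hence neither of $J_1$ and $a^nJ_1$ contains an endpoint of the other, and they are equal or disjoint. They are not equal, because $a^n$ has no fixed point in $(0,1)$. The intervals $b^kJ_2\subset J_1$ are components of $\operatorname{supp}t$, and they are distinct because $b^k$ has no fixed point in $J_1$ for $k\ne0$. Thus the intervals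
\[
a^nb^kJ_2\qquad (n,k\in\mathbb{Z})
\]
are pairwise disjoint components of $\operatorname{supp}t$, with total length at most $1$.

This creates a tension. If $t$ is $C^{1,\tau}$ and fixes both endpoints of an interval of length $\ell$, then $t'=1$ somewhere on it, so $|t'-1|\le[t']_\tau\ell^\tau$ on it: the map $t$ is flatter and flatter on the small intervals. But $t$ on $a^nb^kJ_2$ is the conjugate by $a^nb^k$ of $t$ on $J_2$, and an affine conjugacy does not change the set of values of the derivative. The flattening must come from the nonlinearity of $a$ and $b$, and on an interval of length $\ell$ the oscillation of $\log a'$ or $\log b'$ is at most a constant times $\ell^\tau$. The larger $\tau$ is, the less nonlinearity is available.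

With one family $b^kJ_2$ the supply suffices for every $\tau<1$ (Section~\ref{sub:one}). With a family indexed by $\mathbb{Z}^2$ the same total length is spread more thinly. If both index directions are constrained everywhere, the inequalities that govern our construction have no solution when $\tau>1/2$ (Proposition~\ref{prop:grid}). One might therefore guess that $\tau_{\mathrm{LL}}<1$, and that each further level of nesting lowers the exponent. Neither is the case.

\subsection{Results}

\begin{theorem}\label{thm:A}
There is a nested action of $(\mathbb{Z}\wr\mathbb{Z})\times\mathbb{Z}$ on $I$ by elements of $\bigcap_{0<\tau<1}\operatorname{Diff}_+^{1,\tau}(I)$. Hence a nested $C^{1,\tau}$-action exists for every $\tau\in(0,1)$, and $\tau_{\mathrm{LL}}=1$.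
\end{theorem}

\begin{theorem}\label{thm:B}
In a nested action by $C^1$-diffeomorphisms, $\log b'$ does not have bounded variation on $J_1$. In particular, there is no nested action by diffeomorphisms with Lipschitz derivative, so none is $C^{1,1}$ or $C^2$.
\end{theorem}

So for $\tau\in(0,1]$ a nested $C^{1,\tau}$-action exists if and only if $\tau<1$, and a single action serves all $\tau<1$.

The result extends to deeper nesting. For a group $G$ let $G\wr\mathbb{Z}=(\bigoplus_{\mathbb{Z}}G)\rtimes\mathbb{Z}$, where $\mathbb{Z}$ shifts the copies of $G$. Let $H_1=\mathbb{Z}$ and $H_d=H_{d-1}\wr\mathbb{Z}$. The group $H_d$ has standard generators $b_0,\dots,b_{d-1}$, where $b_0$ is the shift and $b_1,\dots,b_{d-1}$ are the standard generators of the $0$-th copy of $H_{d-1}$. Let $t$ generate the second factor of $H_d\times\mathbb{Z}$. A faithful action of $H_d\times\mathbb{Z}$ on $I$ is \emph{nested} if there are open intervals $J_0=(0,1),J_1,\dots,J_d$ such that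
\[
\operatorname{supp}b_j=J_j\quad\text{and}\quad \overline{J_{j+1}}\subset J_j\qquad(0\le j\le d-1),
\]
and $J_d$ is a component of $\operatorname{supp}t$. For $d=2$, with $a=b_0$ and $b=b_1$, this is Definition~\ref{def:nested}.

\begin{theorem}\label{thm:C}
For every $d\ge1$ there is a nested action of $H_d\times\mathbb{Z}$ by elements of $\bigcap_{0<\tau<1}\operatorname{Diff}_+^{1,\tau}(I)$, and there is no nested action of $H_d\times\mathbb{Z}$ by diffeomorphisms with Lipschitz derivative.
\end{theorem}

Section~\ref{sec:kopell} proves the nonexistence statements. Section~\ref{sec:idea} works out the construction informally in depths one and two. The construction itself is carried out once, in depth $d$. Sections~\ref{sec:flows} and~\ref{sec:tiles} supply two flows and a family of intervals on which to place them. Section~\ref{sec:reduction} turns any solution of a system of inequalities on $\mathbb{Z}^d$ into a nested action, and Section~\ref{sec:weights} solves the system.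

\section{The obstruction from bounded variation}\label{sec:kopell}

The \emph{variation} $\operatorname{Var}(g;U)$ of a function $g$ on an interval $U$ is the supremum of $\sum_i|g(y_{i+1})-g(y_i)|$ over finite increasing sequences $(y_i)$ in $U$. If $y_i,y_i'$ lie in pairwise disjoint subintervals $U_i$ of $U$, then $\sum_i|g(y_i)-g(y_i')|\le\operatorname{Var}(g;U)$. The obstruction involves only two generators, and its proof is Kopell's argument.

\begin{proposition}\label{prop:kopell}
Let $b$ and $t$ be commuting $C^1$-diffeomorphisms of $I$. Suppose that $\operatorname{supp}b$ is an open interval $U$, and that an open interval $J$ with $\overline{J}\subset U$ is a component of $\operatorname{supp}t$. Then $\operatorname{Var}(\log b';U)=\infty$.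
\end{proposition}

\begin{proof}
Suppose that $V=\operatorname{Var}(\log b';U)<\infty$, and write $J=(u,v)$. The maps $b$ and $t$ fix the endpoints of $U$ and of $J$ respectively, so both are increasing. Since $b(x)-x$ has constant sign on $U$, there is an endpoint $r$ of $U$ with $b^kx\to r$ as $k\to\infty$ for all $x\in U$. The plan is to compare $t^m$ on $J$ with $t^m$ near $r$, where its derivative is close to $1$, with a loss that does not depend on $m$.

Since $t$ commutes with $b$, it preserves $U$ and fixes $r$. It also fixes the points $b^ku\ne r$, which tend to $r$. Hence $t'(r)=1$, and $(t^m)'(r)=1$ for all $m\in\mathbb{Z}$.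

The intervals $b^iJ\subset U$ are components of $\operatorname{supp}t$. They are distinct because $b^iu\ne u$ for $i\ne0$, so they are pairwise disjoint. By the chain rule, for $y,y'\in J$ and $k\ge0$,
\begin{equation}\label{eq:var}
|\log(b^k)'(y)-\log(b^k)'(y')|\le\sum_{i=0}^{k-1}|\log b'(b^iy)-\log b'(b^iy')|\le V .
\end{equation}
Let $y\in J$ and $m\in\mathbb{Z}$; then $t^my\in J$. Differentiating $b^kt^m=t^mb^k$ at $y$ and using \eqref{eq:var}, we get
\[
(t^m)'(y)=\frac{(b^k)'(y)}{(b^k)'(t^my)}\,(t^m)'(b^ky)\ge e^{-V}(t^m)'(b^ky).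
\]
As $k\to\infty$ the right side tends to $e^{-V}(t^m)'(r)=e^{-V}$. So $(t^m)'\ge e^{-V}$ on $J$ for every $m$.

Pick $y_0\in J$ and let $K$ be the closed interval with endpoints $y_0$ and $ty_0\ne y_0$. The sequence $(t^my_0)_{m\in\mathbb{Z}}$ is strictly monotone, so the intervals $t^mK\subset J$ have disjoint interiors. Each has length at least $e^{-V}|K|>0$, which is impossible in a bounded interval.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B} and of the nonexistence part of Theorem~\ref{thm:C}]
Apply Proposition~\ref{prop:kopell} to $(b,t,J_1,J_2)$, respectively to $(b_{d-1},t,J_{d-1},J_d)$. If $g$ is a $C^1$-diffeomorphism of $I$ with Lipschitz derivative, then $g'$ is bounded away from $0$, so $\log g'$ is Lipschitz and has bounded variation. A $C^2$-diffeomorphism of $I$ has Lipschitz derivative.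
\end{proof}

\begin{remark}\label{rem:kopell}
The hypothesis $\overline J\subset U$ gives $b^iu\neq u$, hence the disjointness of the $b^iJ$. Without it the statement fails: take for $b$ and $t$ two nontrivial elements of a smooth flow whose vector field vanishes only at $0$ and $1$. Bounded variation is used only in \eqref{eq:var}. If $b$ is $C^{1,\tau}$, the sum in \eqref{eq:var} is at most $[\log b']_\tau\sum_{i\ge0}|b^iJ|^\tau$, and the proof still gives a contradiction when this series converges. So in a nested $C^{1,\tau}$-action $\sum_{i\ge0}|b^iJ_2|^\tau=\infty$ although $\sum_{i\ge0}|b^iJ_2|\le1$. An action that is $C^{1,\tau}$ for all $\tau<1$ needs lengths that are barely summable.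
\end{remark}

\section{The mechanism in depths one and two}\label{sec:idea}

This section is informal in one respect: it treats the maps between small intervals as perturbations of affine maps. Section~\ref{sec:tiles} removes this simplification.

\subsection{The cost of rescaling}
Let $T$ be an interval of length $\ell$, let $\xi\colon[0,1]\to T$ be the increasing affine bijection, and let $\phi=\xi f\xi^{-1}$ for a diffeomorphism $f$ of $[0,1]$. Then $\phi'(\xi y)=f'(y)$, so $[\phi']_\tau=\ell^{-\tau}[f']_\tau$. If $f$ is the time-$s$ map of a fixed smooth flow and $s$ is bounded, then $[f']_\tau$ is at most a constant times $|s|$ (see Lemma~\ref{lem:flowest}). So, to keep H\"older norms bounded over many intervals, we may run a fixed flow for time $s$ on an interval of length $\ell$ provided $|s|\le H\ell^\tau$ for a fixed constant $H$.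

\subsection{Depth one}\label{sub:one}
Let $d=1$, so that the group is $\langle b\rangle\times\langle t\rangle$. Let $b$ map $T_k$ onto $T_{k+1}$, where the adjacent closed intervals $T_k$, $k\in\mathbb{Z}$, of lengths $\ell_k$ fill $(0,1)$, and let $t$ preserve each $T_k$. In affine charts $\xi_k$ write $t=\xi_kf_k\xi_k^{-1}$ and $b=\xi_{k+1}g_k\xi_k^{-1}$ on $T_k$. Then $b$ and $t$ commute if and only if
\[
f_{k+1}=g_kf_kg_k^{-1}\qquad\text{for all }k,
\]
and the $f_k$ have to approach the identity. We need a cheap way to conjugate a map toward the identity. The affine group of the line provides one: the dilation $u\mapsto e^{-s}u$ conjugates the translation by $c$ to the translation by $e^{-s}c$. Suppose we have smooth flows $Z^c$ and $W^s$ on $[0,1]$ with $W^sZ^cW^{-s}=Z^{e^{-s}c}$. For any real sequence $(\sigma_k)$ the maps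
\[
f_k=Z^{e^{-\sigma_k}},\qquad g_k=W^{\sigma_{k+1}-\sigma_k}
\]
satisfy the relation, and the cost is bounded if
\begin{equation}\label{eq:depth1}
|\sigma_{k+1}-\sigma_k|\le H\ell_k^\tau,\qquad e^{-\sigma_k}\le H\ell_k^\tau .
\end{equation}
For $\tau=1$ there is no solution: the first condition and $\sum_k\ell_k\le1$ make $\sigma$ bounded, while the second forces $\sigma_k\to\infty$. This is the numerical shadow of Proposition~\ref{prop:kopell}. For $\tau<1$ take $\ell_k$ proportional to $1/((2+|k|)\log^2(2+|k|))$. These lengths are summable, and $\ell_k\ge c_p(1+|k|)^{-p}$ for each $p>1$. With $p=1/\tau$ we get $\ell_k^\tau\ge c_p^\tau(1+|k|)^{-1}$, and $\sigma_k=\log(1+|k|)$ solves \eqref{eq:depth1}, because $|\sigma_{k+1}-\sigma_k|\le2/(1+|k|)$ and $e^{-\sigma_k}=1/(1+|k|)$. Neither the lengths nor $\sigma$ depend on $\tau$; only $H$ does.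

\subsection{Depth two: the grid and the comb}\label{sub:two}
Now let $T_{n,k}=a^nb^k\overline{J_2}$ have length $\ell_{n,k}$, and let $t$ be $Z^{e^{-\sigma_{n,k}}}$ in the chart of $T_{n,k}$. If a generator maps one interval of the family to another, then in charts it is $W^s$, with $s$ the difference of the two values of $\sigma$. The generator $a$ maps $T_{n,k}$ to $T_{n+1,k}$ for all $n,k$. Suppose first that $b$ mapped $T_{n,k}$ to $T_{n,k+1}$ for all $n,k$. The resulting system is unsolvable for large $\tau$. (The next statement is not used later.)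

\begin{proposition}\label{prop:grid}
Let $\tau\in(\frac12,1)$, $H>0$, and let $\ell_{n,k}>0$ $(n,k\ge0)$ have finite sum. There are no real numbers $\sigma_{n,k}$ such that $|\sigma_{n+1,k}-\sigma_{n,k}|$, $|\sigma_{n,k+1}-\sigma_{n,k}|$ and $e^{-\sigma_{n,k}}$ are at most $H\ell_{n,k}^\tau$ for all $n,k\ge0$.
\end{proposition}

\begin{proof}
Run a random path from $(0,0)$ that steps from $(n,k)$ to $(n+1,k)$ with probability $\frac{n+1}{n+k+2}$ and to $(n,k+1)$ otherwise. At time $m$ it is uniformly distributed on the $m+1$ points with $n+k=m$: by induction, a point $(n,k)$ with $n+k=m+1$ is reached with probability $\frac1{m+1}\cdot\frac{n+k}{m+2}=\frac1{m+2}$. Let $\Sigma_m=\sum_{n+k=m}\ell_{n,k}$. By concavity of $r\mapsto r^\tau$ and H\"older's inequality, the expected sum of $\ell^\tau$ along the path is at most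
\[
\sum_m\Bigl(\frac{\Sigma_m}{m+1}\Bigr)^{\tau}\le\Bigl(\sum_m\Sigma_m\Bigr)^{\tau}\Bigl(\sum_m(m+1)^{-\tau/(1-\tau)}\Bigr)^{1-\tau},
\]
which is finite because $\tau/(1-\tau)>1$. Along some path the sum of $\ell^\tau$ is finite. There $\sigma$ is bounded, while $e^{-\sigma}\le H\ell^\tau\to0$.
\end{proof}

In a nested action, however, $b$ is the identity on $a^nJ_1$ for $n\ne0$. The conjugate $a^nba^{-n}$ does map $T_{n,k}$ to $T_{n,k+1}$, but it is $C^{1,\tau}$ as soon as $a$ and $b$ are, and no bound uniform in $n$ is required of it. The constraints live on the comb of Figure~\ref{fig:comb}.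

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \y in {-2,...,2} {
  \foreach \x in {-3,...,2} { \draw[->] (\x+0.15,\y) -- (\x+0.85,\y); }
  \foreach \x in {-3,...,3} { \fill (\x,\y) circle (1.6pt); }
}
\foreach \y in {-2,...,1} { \draw[->,very thick] (0,\y+0.15) -- (0,\y+0.85); }
\node at (0,-2.6) {$n=0$};
\node at (4.1,0) {$k=0$};
\node at (4.1,1) {$k=1$};
\node at (2.5,1.3) {$a$};
\node at (0.3,1.5) {$b$};
\end{tikzpicture}
\caption{The point $(n,k)$ stands for the interval $T_{n,k}=a^nb^k\overline{J_2}$ of a nested action. The generator $a$ sends $(n,k)$ to $(n+1,k)$ (thin arrows, the teeth of the comb). The generator $b$ sends $(0,k)$ to $(0,k+1)$ (thick arrows, the spine) and is the identity on $T_{n,k}$ for $n\neq0$.}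
\label{fig:comb}
\end{figure}

Take $\ell_{n,k}$ comparable to the product of two lengths as in depth one. Then $\ell_{n,k}^\tau$ is at least a constant times $[(1+|n|)(1+|k|)]^{-\theta}$ for any $\theta\in(\tau,1)$. It suffices to find $\sigma$ such that, for every $\theta<1$, the quantities
\[
|\sigma_{n+1,k}-\sigma_{n,k}|,\qquad e^{-\sigma_{n,k}},\qquad\text{and, for $n=0$ only, }|\sigma_{0,k+1}-\sigma_{0,k}|
\]
are at most $C_\theta[(1+|n|)(1+|k|)]^{-\theta}$. The natural candidate $\log(1+|n|)+\log(1+|k|)$ fails: it has $\sigma_{1,k}-\sigma_{0,k}=\log2$ for all $k$, while the allowed increment tends to $0$ as $k\to\infty$. Along the tooth at height $k$, the total allowed growth in $n$ steps is of order $n^{1-\theta}k^{-\theta}$. This is negligible until $n$ is of order $k^{\theta/(1-\theta)}$, and by then $\sigma$ must exceed a large multiple of $\log k$. So the flattening has to be done in advance, on the spine. There is room for this, since the spine allows growth of order $k^{1-\theta}$. To serve all $\theta$ at once we use a function that grows more slowly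 than every power of $x$ and faster than every power of $\log x$:
\begin{equation}\label{eq:h}
h(x)=\exp\sqrt{1+\log(1+|x|)},\qquad \sigma_{n,k}=h(k)+\frac{h(n)}{1+|k|}.
\end{equation}
The factor $1/(1+|k|)$ makes the increments along the teeth small enough. To see that $\sigma$ is large enough, put $\nu=\log(1+|n|)$ and $\kappa=\log(1+|k|)$. If $\sqrt\nu<2\kappa$, the first term is at least $e^{\sqrt\kappa}\ge4\kappa^2+\kappa-C\ge\nu+\kappa-C$. If $\sqrt\nu\ge2\kappa$, the second term is at least $e^{\sqrt\nu-\kappa}\ge e^{\sqrt\nu/2}\ge\nu+\frac12\sqrt\nu-C\ge\nu+\kappa-C$. Here $C$ is an absolute constant, because $e^{r}$ and $e^{r/2}$ exceed any given polynomial in $r\ge0$ up to an additive constant. The spine term covers the beginning of each tooth, and the tooth term takes over afterwards.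

Three things remain to be built: the flows $Z$ and $W$; charts in which the shift from one interval to the next is a smooth map of $I$ (with affine charts the derivative of $b$ would carry the factor $\ell_{k+1}/\ell_k$, which jumps at the endpoints of the $T_k$); and a lemma that glues the local maps.

\section{The affine group acting on the interval}\label{sec:flows}

We transport translations and dilations of $\mathbb{R}$ to $(0,1)$ by a diffeomorphism $w\colon(0,1)\to\mathbb{R}$. There are two requirements. Both flows must extend smoothly to $[0,1]$ with derivative $1$ at the endpoints, so that copies on adjacent intervals fit together. And the lengths of the intervals $w^{-1}((n,n+1))$, which will serve as the first level of the nesting, must decay slowly. Power growth $w=(1-x)^{-\alpha}$ near $1$ fails on both counts: the dilation field $-w/w'=-(1-x)/\alpha$ has nonzero derivative at $1$, and the lengths are of order $n^{-1-1/\alpha}$. Exponential growth succeeds. Put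
\[
w(x)=e^{1/(1-x)}-e^{1/x},\qquad w'(x)=\frac{e^{1/(1-x)}}{(1-x)^2}+\frac{e^{1/x}}{x^2}>0 .
\]
Then $w\colon(0,1)\to\mathbb{R}$ is an increasing $C^\infty$-diffeomorphism with $w(1-x)=-w(x)$. The vector fields $\partial_u$ and $-u\,\partial_u$ on $\mathbb{R}$ correspond under $u=w(x)$ to $z\,\partial_x$ and $\omega\,\partial_x$, where
\[
z=\frac1{w'},\qquad \omega=-\frac{w}{w'} .
\]

\begin{lemma}\label{lem:fields}
The functions $z$ and $\omega$ extend to $C^\infty$ functions on $I$ that vanish together with their first derivatives at $0$ and $1$, and $z>0$ on $(0,1)$.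
\end{lemma}

\begin{proof}
Multiply numerators and denominators by $x^2e^{-1/x}$. On $(0,\frac12]$,
\[
z=\frac{x^2e^{-1/x}}{D},\qquad \omega=\frac{x^2\bigl(1-e^{-1/x}e^{1/(1-x)}\bigr)}{D},\qquad D=1+\frac{x^2e^{-1/x}e^{1/(1-x)}}{(1-x)^2}\ge1 .
\]
The function $e^{-1/x}$ extends smoothly to $0$ by the value $0$. So $z$ and $\omega$ are $x^2$ times smooth functions on $[0,\frac12]$. The symmetries $z(1-x)=z(x)$ and $\omega(1-x)=-\omega(x)$ give the statement at $1$.
\end{proof}

Let $Z^c$ and $W^s$ ($c,s\in\mathbb{R}$) be the flows of $z\,\partial_x$ and $\omega\,\partial_x$. The fields are smooth on $I$ and vanish at the endpoints, so the flows consist of $C^\infty$-diffeomorphisms of $I$ that fix $0$ and $1$. In the coordinate $u=w(x)$ they are $Z^c\colon u\mapsto u+c$ and $W^s\colon u\mapsto e^{-s}u$. Thus $Z^c$ has no fixed point in $(0,1)$ for $c\ne0$, and the computation $u\mapsto e^su\mapsto e^su+c\mapsto u+e^{-s}c$ gives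
\begin{equation}\label{eq:affine}
W^sZ^cW^{-s}=Z^{e^{-s}c}.
\end{equation}

\begin{lemma}\label{lem:flowest}
For each $H>0$ there is a constant $C(H)$ such that, for $|s|\le H$ and $f\in\{Z^s,W^s\}$,
\[
|f-\mathrm{id}|,\ |f'-1|,\ |(\log f')'|\le C(H)\,|s|\quad\text{on }I .
\]
Moreover $f'(0)=f'(1)=1$ for every $s$.
\end{lemma}

\begin{proof}
Let $v\in\{z,\omega\}$ have flow $\varphi^r$, let $f=\varphi^s$, and let $N$ bound $|v|,|v'|,|v''|$ on $I$ for both fields. Integrating $\partial_r\varphi^r=v(\varphi^r)$ and $\partial_r\log(\varphi^r)'=v'(\varphi^r)$, and differentiating the second result in $y$, we get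
\[
f(y)-y=\int_0^sv(\varphi^ry)\,dr,\quad \log f'(y)=\int_0^sv'(\varphi^ry)\,dr,\quad (\log f')'(y)=\int_0^sv''(\varphi^ry)(\varphi^r)'(y)\,dr .
\]
The first two formulas give $|f-\mathrm{id}|\le N|s|$ and $|\log f'|\le N|s|$. Hence $(\varphi^r)'\le e^{NH}$ for $|r|\le H$, and $|f'-1|$ and $|(\log f')'|$ are at most $Ne^{NH}|s|$. Take $C(H)=Ne^{NH}$. At $y\in\{0,1\}$ the second formula gives $\log f'(y)=s\,v'(y)=0$.
\end{proof}

\section{Tiles and gluing}\label{sec:tiles}

\subsection{Charts}
We choose the shift first, as a smooth map of $I$, and let it generate the charts. Put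
\[
A=Z^1,\qquad x_m=w^{-1}(m),\qquad L_m=(x_m,x_{m+1}),\qquad\lambda_m=|L_m|\qquad(m\in\mathbb{Z}).
\]
Then $Ax_m=x_{m+1}$, and the intervals $[x_m,x_{m+1})$ partition $(0,1)$. Let $\iota\colon[0,1]\to\overline{L_0}$ be the increasing affine bijection, so $\iota'=\lambda_0$, and let
\[
\rho_m=A^m\circ\iota\colon[0,1]\to\overline{L_m}.
\]
Thus $\rho_0=\iota$ and $A\rho_m=\rho_{m+1}$. Fix $d\ge1$. For $\mathbf{n}=(n_0,\dots,n_{d-1})\in\mathbb{Z}^d$ put
\[
\chi_{\mathbf n}=\rho_{n_0}\circ\dots\circ\rho_{n_{d-1}},\qquad T_{\mathbf n}=\chi_{\mathbf n}([0,1]),\qquad \ell_{\mathbf n}=|T_{\mathbf n}|,\qquad \mu(\mathbf n)=\prod_{i=0}^{d-1}(1+|n_i|).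
\]
The closed intervals $T_{\mathbf n}$ are the \emph{tiles}. For $d=1$ they are the $\overline{L_m}$. For $d=2$ each $L_n$ is cut into the adjacent tiles $T_{n,k}=\rho_n(\overline{L_k})$, $k\in\mathbb{Z}$. For $0\le j\le d$ let
\[
J_j=\iota^j((0,1)),\qquad \Lambda_j=\{\mathbf n\in\mathbb{Z}^d: n_0=\dots=n_{j-1}=0\}.
\]
So $J_0=(0,1)$, $J_{j+1}=\iota^j(L_0)$, $\overline{J_{j+1}}=\iota^j(\overline{L_0})\subset J_j$, and $J_d$ is the interior of $T_{\mathbf 0}$.

\begin{lemma}\label{lem:comb}
The tiles have pairwise disjoint interiors. For $0\le j\le d$, the tiles $T_{\mathbf n}$ with $\mathbf n\in\Lambda_j$ lie in $\overline{J_j}$ and their union is dense in $\overline{J_j}$. For $0\le j<d$ and $m\in\mathbb{Z}$, the point $\iota^j(x_m)$ lies in the interior of no tile.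
\end{lemma}

\begin{proof}
Call $\rho_{m_0}\cdots\rho_{m_{i-1}}([0,1])$ an interval of level $i$; the only interval of level $0$ is $I$. Applying $\rho_{m_0}\cdots\rho_{m_{i-1}}$ to the decomposition $[0,1]=\{0,1\}\cup\bigcup_m\overline{L_m}$, we see that an interval of level $i$ is the union of its two endpoints and of the intervals of level $i+1$ whose index extends $(m_0,\dots,m_{i-1})$, and that these have disjoint interiors. By induction, the intervals of each level have disjoint interiors, and the tiles whose index extends $(m_0,\dots,m_{i-1})$ cover the corresponding interval up to a countable set. Since $\overline{J_j}$ is the interval of level $j$ with index $(0,\dots,0)$, the first two statements follow. The point $\iota^j(x_m)$ is an endpoint of the interval $\iota^j\rho_m([0,1])$ of level $j+1$, so it is interior to no interval of that level. Every tile is contained in an interval of level $j+1$.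
\end{proof}

\subsection{Distortion and lengths}
The charts are not affine, but they are uniformly close to affine up to a bounded factor.

\begin{lemma}\label{lem:distortion}
There is a constant $M=M(d)$, and for each $p>1$ a constant $c=c(p,d)>0$, such that for all $\mathbf n\in\mathbb{Z}^d$:
\begin{enumerate}
\item[(a)] $|(\log\chi_{\mathbf n}')'|\le M$ and $|(\log\chi_{\mathbf n}')''|\le M$ on $[0,1]$;
\item[(b)] $e^{-M}\ell_{\mathbf n}\le\chi_{\mathbf n}'\le e^{M}\ell_{\mathbf n}$ on $[0,1]$;
\item[(c)] $\ell_{\mathbf n}\ge c\,\mu(\mathbf n)^{-p}$.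
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Differentiating $w(A^mx)=w(x)+m$ gives $(A^m)'(x)=z(A^mx)/z(x)$ on $(0,1)$. Hence $\rho_m'=\lambda_0\,z(\rho_m)/z(\iota)$. We take the logarithm and differentiate. The factor $z(\rho_m)$, which is small for large $|m|$, cancels, because $z'(\rho_m)\rho_m'/z(\rho_m)=\lambda_0z'(\rho_m)/z(\iota)$. So
\[
(\log\rho_m')'=\lambda_0\,\frac{z'(\rho_m)-z'(\iota)}{z(\iota)},
\]
\[
(\log\rho_m')''=\lambda_0\,\frac{z''(\rho_m)\rho_m'-\lambda_0z''(\iota)}{z(\iota)}-\lambda_0^2\,\frac{(z'(\rho_m)-z'(\iota))\,z'(\iota)}{z(\iota)^2}.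
\]
Since $z,z',z''$ are bounded on $I$ and $z\circ\iota\ge\min_{\overline{L_0}}z>0$, there is $M_1$ with
\begin{equation}\label{eq:rho}
|\rho_m'|,\ |(\log\rho_m')'|,\ |(\log\rho_m')''|\le M_1\qquad\text{for all }m .
\end{equation}
Now let $\chi\colon[0,1]\to[0,1]$ be an increasing smooth embedding such that $\chi'$, $|(\log\chi')'|$ and $|(\log\chi')''|$ are at most $M'$. Write $\beta=\log\rho_m'$. Then $\log(\rho_m\chi)'=\beta\circ\chi+\log\chi'$ and $\chi''=\chi'(\log\chi')'$, so
\[
(\log(\rho_m\chi)')'=\beta'(\chi)\chi'+(\log\chi')',\qquad(\log(\rho_m\chi)')''=\beta''(\chi)\chi'^{\,2}+\beta'(\chi)\chi'(\log\chi')'+(\log\chi')''.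
\]
These are bounded by $M_1M'+M'$ and $2M_1M'^{\,2}+M'$, and $(\rho_m\chi)'\le M_1M'$. Induction on the number of factors gives (a).

(b) By the mean value theorem $\chi_{\mathbf n}'(y_0)=\ell_{\mathbf n}$ for some $y_0$, and $|\log\chi_{\mathbf n}'(y)-\log\chi_{\mathbf n}'(y_0)|\le M$ by (a).

(c) Let $x\in[\frac12,1)$, so that $u=w(x)\ge0$. Then $e^{1/x}\le e^2$ and $e^{1/x}/x^2\le4e^2$. Also $e^{1/(1-x)}=u+e^{1/x}\le u+e^2$, so $\frac1{1-x}\le\log(u+e^2)$. Since $u+e^2\ge e^2$ and $\log^2(u+e^2)\ge4$,
\[
w'(x)\le(u+e^2)\log^2(u+e^2)+4e^2\le2(u+e^2)\log^2(u+e^2).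
\]
Therefore, for $m\ge0$,
\[
\lambda_m=\int_m^{m+1}\frac{du}{w'(w^{-1}(u))}\ge\frac1{2(m+1+e^2)\log^2(m+1+e^2)},
\]
and $\lambda_{-m-1}=\lambda_m$ because $w(1-x)=-w(x)$. So for each $p>1$ there is $c_p>0$ with $\lambda_m\ge c_p(1+|m|)^{-p}$ for all $m\in\mathbb{Z}$. The argument of (b) and \eqref{eq:rho} give $\rho_m'\ge e^{-M_1}\lambda_m$, so $|\rho_m(K)|\ge e^{-M_1}\lambda_m|K|$ for every interval $K$. By induction $\ell_{\mathbf n}\ge e^{-dM_1}\prod_i\lambda_{n_i}\ge e^{-dM_1}c_p^{\,d}\mu(\mathbf n)^{-p}$.
\end{proof}

\subsection{The gluing lemma}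
The next lemma is the rigorous form of the cost rule $|s|\le H\ell^\tau$.

\begin{lemma}\label{lem:glue}
Let $\tau\in(0,1)$, $H>0$ and $\Lambda\subseteq\mathbb{Z}^d$. For $\mathbf n\in\Lambda$ let $f_{\mathbf n}$ be $Z^{s_{\mathbf n}}$ or $W^{s_{\mathbf n}}$, where $|s_{\mathbf n}|\le H\ell_{\mathbf n}^{\,\tau}$. Define $\phi=\chi_{\mathbf n}f_{\mathbf n}\chi_{\mathbf n}^{-1}$ on $T_{\mathbf n}$ for $\mathbf n\in\Lambda$, and $\phi=\mathrm{id}$ elsewhere. Then $\phi\in\operatorname{Diff}_+^{1,\tau}(I)$.
\end{lemma}

\begin{proof}
The map $\phi$ is well defined, since each $f_{\mathbf n}$ fixes $0$ and $1$. Also $|s_{\mathbf n}|\le H$, since $\ell_{\mathbf n}\le1$.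

\emph{One tile.} Fix $\mathbf n\in\Lambda$, drop it from the notation, and put $q=(\log\chi')'$. For the restriction of $\phi$ to $T$ let
\[
G(y)=\log\phi'(\chi(y))=\log\chi'(f(y))-\log\chi'(y)+\log f'(y).
\]
Then $G(0)=G(1)=0$, because $f$ fixes $0,1$ and has derivative $1$ there. The difficulty is that the terms coming from the chart are not small individually; only their difference is. We write
\[
G'=q(f)\,(f'-1)+\bigl(q(f)-q\bigr)+(\log f')' .
\]
By Lemma~\ref{lem:distortion}(a), $|q|\le M$ and $|q(f)-q|\le M|f-\mathrm{id}|$; this is where the bound on $(\log\chi')''$ is needed. With Lemma~\ref{lem:flowest} we obtain $|G'|\le(2M+1)C(H)|s|$. Let $x=\chi(y)$ and $x'=\chi(y')$. By Lemma~\ref{lem:distortion}(b), and because $\min(1,r)\le r^\tau$ for $r\ge0$,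
\[
|y-y'|\le\min\bigl(1,e^{M}|x-x'|/\ell\bigr)\le e^{M}|x-x'|^\tau\ell^{-\tau}.
\]
Since $|s|\le H\ell^\tau$, the function $\log\phi'$ is $\tau$-H\"older on $T$ with constant $H'=(2M+1)C(H)e^MH$, which does not depend on the tile, and it vanishes at both endpoints of $T$.

\emph{All tiles.} Let $E=(\phi|_{T_{\mathbf n}})'$ on $T_{\mathbf n}$ for $\mathbf n\in\Lambda$, and $E=1$ elsewhere. Let $x<x'$ be points that do not lie in a common tile of the family. If $x$ is interior to a tile of the family, with right endpoint $e$, then $e\le x'$ and $|\log E(x)|=|\log E(x)-\log E(e)|\le H'|x-x'|^\tau$. Otherwise $\log E(x)=0$. The same bound holds for $x'$, using the left endpoint of its tile. Hence $[\log E]_\tau\le2H'$. In particular $\log E$ is bounded, so $E$ is positive and $\tau$-H\"older.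

\emph{The derivative of $\phi$ is $E$.} At accumulation points of tiles this needs an argument. We have $\int_{T}E=|\phi(T)|=|T|$ for each tile $T$ of the family. If $x$ is interior to no such tile, then up to a countable set $[0,x]$ is a disjoint union of tiles of the family and of a set where $E=1$, so $\int_0^xE=x=\phi(x)$. If $x$ is interior to such a tile, with left endpoint $e$, then $\int_0^xE=e+\int_e^x\phi'=\phi(x)$. So $\phi$ is $C^1$ with $\phi'=E>0$, and it fixes $0$ and $1$.
\end{proof}

\section{From weights to nested actions}\label{sec:reduction}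

Let $e_0,\dots,e_{d-1}$ be the standard basis of $\mathbb{Z}^d$. The set $\Lambda_j$ is invariant under translation by $\pm e_j$.

\begin{definition}\label{def:weight}
A function $\sigma\colon\mathbb{Z}^d\to\mathbb{R}$ is an \emph{admissible weight} if for every $\theta\in(0,1)$ there is $C_\theta$ such that
\begin{enumerate}
\item[(W1)] $|\sigma(\mathbf n+e_j)-\sigma(\mathbf n)|\le C_\theta\,\mu(\mathbf n)^{-\theta}$ for $0\le j<d$ and $\mathbf n\in\Lambda_j$;
\item[(W2)] $e^{-\sigma(\mathbf n)}\le C_\theta\,\mu(\mathbf n)^{-\theta}$ for all $\mathbf n\in\mathbb{Z}^d$.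
\end{enumerate}
\end{definition}

For $d=1$ the weight $\log(1+|k|)$ of Section~\ref{sub:one} is admissible. For $d=2$, (W1) is the pair of conditions on the teeth ($j=0$) and on the spine ($j=1$) of the comb.

We recall two facts about $G\wr\mathbb{Z}$, with shift generator $\beta$ and with $G$ identified with its $0$-th copy. Every element has the form $\beta^m\prod_i\beta^ig_i\beta^{-i}$ with $m\in\mathbb{Z}$, $g_i\in G$ and $g_i=1$ for all but finitely many $i$. And if $\psi\colon G\to\Gamma$ is a homomorphism and $\gamma\in\Gamma$ is such that the subgroups $\gamma^i\psi(G)\gamma^{-i}$, $i\in\mathbb{Z}$, commute pairwise, then $\psi$ extends to a homomorphism $G\wr\mathbb{Z}\to\Gamma$ that sends $\beta$ to $\gamma$. In $H_d$ let $G_j$ be the subgroup generated by $b_j,\dots,b_{d-1}$, and let $G_d$ be trivial. Then $G_0=H_d$, and $G_j=G_{j+1}\wr\mathbb{Z}$ with shift $b_j$ for $0\le j<d$.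

\begin{proposition}\label{prop:reduction}
If there is an admissible weight on $\mathbb{Z}^d$, then there is a nested action of $H_d\times\mathbb{Z}$ by elements of $\bigcap_{0<\tau<1}\operatorname{Diff}_+^{1,\tau}(I)$.
\end{proposition}

\begin{proof}
\emph{The maps.} Each generator $b_j$ will be a shift $B_j$ of the tiles in $\overline{J_j}$, preceded by a correction $P_j$ that adjusts the flow time of $t$. For $0\le j<d$ let $B_j=\iota^jA\iota^{-j}$ on $\overline{J_j}$ and $B_j=\mathrm{id}$ elsewhere; thus $B_0=A$. For $\mathbf n\in\Lambda_j$ we have $\chi_{\mathbf n}=\iota^j\rho_{n_j}\cdots\rho_{n_{d-1}}$, and $A\rho_m=\rho_{m+1}$ gives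
\begin{equation}\label{eq:shift}
B_j\chi_{\mathbf n}=\chi_{\mathbf n+e_j}\qquad(\mathbf n\in\Lambda_j).
\end{equation}
Let $\sigma$ be an admissible weight and write $s_j(\mathbf n)=\sigma(\mathbf n+e_j)-\sigma(\mathbf n)$. Define
\[
t=\chi_{\mathbf n}Z^{e^{-\sigma(\mathbf n)}}\chi_{\mathbf n}^{-1}\ \text{ on }T_{\mathbf n}\ \ (\mathbf n\in\mathbb{Z}^d),\qquad
P_j=\chi_{\mathbf n}W^{s_j(\mathbf n)}\chi_{\mathbf n}^{-1}\ \text{ on }T_{\mathbf n}\ \ (\mathbf n\in\Lambda_j),
\]
each map being the identity elsewhere, and put $b_j=B_jP_j$. None of these maps depends on $\tau$.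

\emph{Regularity.} Since $\iota^j$ is affine, $B_j'=A'\circ\iota^{-j}$ on $\overline{J_j}$. This function is Lipschitz and equals $1$ at the endpoints of $J_j$ by Lemma~\ref{lem:flowest}. So $B_j$ is a $C^1$-diffeomorphism with Lipschitz derivative. Fix $\tau\in(0,1)$ and let $p=\frac12(1+\frac1\tau)>1$ and $\theta=p\tau=\frac{1+\tau}2<1$. By Lemma~\ref{lem:distortion}(c), $\mu(\mathbf n)^{-\theta}\le c^{-\tau}\ell_{\mathbf n}^{\,\tau}$. This is the only place where $\tau<1$ is used: it allows $p>1$ and $p\tau<1$ together. By (W1) and (W2), Lemma~\ref{lem:glue} applies to $P_j$ and to $t$ with $H=C_\theta c^{-\tau}$. Hence $t,b_0,\dots,b_{d-1}\in\operatorname{Diff}_+^{1,\tau}(I)$.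

\emph{Supports.} The maps $t$ and $P_j$ fix every point that is interior to no tile. By Lemma~\ref{lem:comb} they fix the points $\iota^i(x_m)$ for $0\le i<d$, and so they preserve the intervals $\iota^i(L_m)$ and all $J_i$. Since $B_j\iota^j(x_m)=\iota^j(x_{m+1})$, we get $b_j\iota^j(x_m)=\iota^j(x_{m+1})$. The intervals $\iota^j([x_m,x_{m+1}))$ partition $J_j$, and $b_j$ maps each onto the next, so $b_j$ has no fixed point in $J_j$. Outside $J_j$ both $B_j$ and $P_j$ are the identity. Hence $\operatorname{supp}b_j=J_j$, and
\begin{equation}\label{eq:translates}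
b_j^mJ_{j+1}=\iota^j(L_m)\qquad(0\le j<d,\ m\in\mathbb{Z});
\end{equation}
these intervals are pairwise disjoint for fixed $j$. The map $t$ fixes the endpoints of $T_{\mathbf 0}$ and no interior point, so $J_d$ is a component of $\operatorname{supp}t$. The inclusions $\overline{J_{j+1}}\subset J_j$ were noted in Section~\ref{sec:tiles}.

\emph{The map $t$ commutes with each $b_j$.} Let $\mathbf n\in\Lambda_j$ and $s=s_j(\mathbf n)$. By \eqref{eq:shift}, $b_j=\chi_{\mathbf n+e_j}W^s\chi_{\mathbf n}^{-1}$ on $T_{\mathbf n}$. By \eqref{eq:affine}, on $T_{\mathbf n+e_j}$,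
\[
b_jtb_j^{-1}=\chi_{\mathbf n+e_j}W^sZ^{e^{-\sigma(\mathbf n)}}W^{-s}\chi_{\mathbf n+e_j}^{-1}=\chi_{\mathbf n+e_j}Z^{e^{-s-\sigma(\mathbf n)}}\chi_{\mathbf n+e_j}^{-1}=t,
\]
because $s+\sigma(\mathbf n)=\sigma(\mathbf n+e_j)$. These tiles are dense in $\overline{J_j}$, so $b_jtb_j^{-1}=t$ on $\overline{J_j}$. On $I\setminus J_j$, which $t$ preserves, $b_j$ is the identity, so the relation holds there with no condition on $\sigma$. This is why (W1) is required only on $\Lambda_j$.

\emph{The group acts.} We show by downward induction on $j$ that the maps $b_j,\dots,b_{d-1}$ define an action of $G_j$ that is trivial outside $J_j$. For $j=d$ there is nothing to prove. Given the action of $G_{j+1}$, its conjugate by $b_j^i$ is trivial outside $b_j^iJ_{j+1}$. By \eqref{eq:translates} these intervals are disjoint, so the conjugates commute pairwise, and the action extends to $G_j=G_{j+1}\wr\mathbb{Z}$. It is trivial outside $J_j$ since its generators are. For $j=0$ we obtain an action of $H_d$ that commutes with $t$, hence an action of $H_d\times\mathbb{Z}$.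

\emph{Faithfulness.} We prove by downward induction on $j$: if $g\in G_j$, $l\in\mathbb{Z}$ and $gt^l$ acts trivially on $J_j$, then $g=1$ and $l=0$. For $j=d$ the group $G_d$ is trivial, and $t^l$ is conjugate on $T_{\mathbf 0}$ to $Z^{le^{-\sigma(\mathbf 0)}}$, which has a fixed point in $(0,1)$ only if $l=0$. Let $j<d$ and write $g=b_j^m\prod_ib_j^ig_ib_j^{-i}$ with $g_i\in G_{j+1}$. The map $t$ and each factor $b_j^ig_ib_j^{-i}$ preserve $J_{j+1}$, so $gt^l$ maps $J_{j+1}$ onto $b_j^mJ_{j+1}$. Hence $m=0$. For each $i$ the conjugate $b_j^{-i}gt^lb_j^i=\prod_{i'}b_j^{i'-i}g_{i'}b_j^{-(i'-i)}\,t^l$ acts trivially on $J_j$. On $J_{j+1}$ the factors with $i'\ne i$ act trivially, so $g_it^l$ acts trivially on $J_{j+1}$. By induction $g_i=1$ for all $i$ and $l=0$. The case $j=0$ is faithfulness.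
\end{proof}

\section{An admissible weight in every depth}\label{sec:weights}

The weight \eqref{eq:h} was obtained from the depth-one weight $h(n)$ by dividing by $1+|k|$ and adding $h(k)$. Repeating this step for each new coordinate leads to
\begin{equation}\label{eq:sigma}
\sigma(\mathbf n)=\sum_{j=0}^{d-1}\frac{h(n_j)}{\prod_{i>j}(1+|n_i|)} .
\end{equation}
We first record the two properties of $h$ that are used.

\begin{lemma}\label{lem:h}
We have $h(m)\ge\exp\sqrt{\log(1+|m|)}$. For each $\theta\in(0,1)$ there is $K_\theta$ such that $|h(m+1)-h(m)|\le K_\theta(1+|m|)^{-\theta}$ for all $m\in\mathbb{Z}$.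
\end{lemma}

\begin{proof}
The first statement is immediate from \eqref{eq:h}. For $x\geq0$ we have
\[
0<h'(x)=\frac{h(x)}{2(1+x)\sqrt{1+\log(1+x)}}\le\frac{h(x)}{1+x}.
\]
Let $\delta=1-\theta$. The inequality $\sqrt r\le\delta r+\frac1{4\delta}$ gives $h(x)\le K'(1+x)^\delta$ with $K'=e^{\delta+1/(4\delta)}$. For $m\ge0$, by the mean value theorem and the monotonicity of $h$ on $[0,\infty)$,
\[
h(m+1)-h(m)\le\frac{h(m+1)}{1+m}\le\frac{K'(2+m)^\delta}{1+m}\le2K'(1+m)^{-\theta}.
\]
For $m\le-1$, since $h$ is even,
\[
|h(m+1)-h(m)|=h(|m|)-h(|m|-1)\le\frac{h(|m|)}{|m|}\le\frac{2h(|m|)}{1+|m|}\le2K'(1+|m|)^{-\theta}.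
\]
Take $K_\theta=2K'$.
\end{proof}

\begin{proposition}\label{prop:weight}
For every $d\ge1$ the function \eqref{eq:sigma} is an admissible weight.
\end{proposition}

\begin{proof}
(W1) Let $\mathbf n\in\Lambda_j$, so that $\mu(\mathbf n)=\prod_{l\ge j}(1+|n_l|)$. We compare the terms of $\sigma(\mathbf n+e_j)$ and $\sigma(\mathbf n)$. A term with index $i>j$ does not involve $n_j$. The term with index $j$ changes by at most
\[
K_\theta(1+|n_j|)^{-\theta}\prod_{l>j}(1+|n_l|)^{-1}\le K_\theta\,\mu(\mathbf n)^{-\theta}.
\]
A term with index $i<j$ equals $h(0)\prod_{l\ge j}(1+|n_l|)^{-1}$, where $h(0)=e$; here $\mathbf n\in\Lambda_j$ is essential, since otherwise the numerator $h(n_i)$ would be unbounded. As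
\[
\Bigl|\frac1{1+|m+1|}-\frac1{1+|m|}\Bigr|=\frac1{(1+|m+1|)(1+|m|)}\le\frac1{1+|m|},
\]
such a term changes by at most $e\,\mu(\mathbf n)^{-1}$. Altogether (W1) holds with the constant $K_\theta+(d-1)e$.

(W2) We show that $\sigma(\mathbf n)\ge\log\mu(\mathbf n)-C$ with $C$ depending only on $d$; then $e^{-\sigma(\mathbf n)}\le e^C\mu(\mathbf n)^{-1}\le e^C\mu(\mathbf n)^{-\theta}$. Let $\nu_i=\log(1+|n_i|)$ and $R_j=\sum_{i>j}\nu_i$ for $-1\le j\le d-1$, so that $R_{-1}=\log\mu(\mathbf n)$ and $R_{d-1}=0$. All terms of \eqref{eq:sigma} are positive, so Lemma~\ref{lem:h} gives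
\begin{equation}\label{eq:oneterm}
\sigma(\mathbf n)\ge\exp\bigl(\sqrt{\nu_j}-R_j\bigr)\qquad(0\le j\le d-1).
\end{equation}
We have to find one index $j$ for which this bound alone suffices. The $j$-th bound is useful when $\nu_j$ dominates the later coordinates, and it must also outweigh the earlier ones. So let $j$ be the least index with $\sqrt{\nu_j}\ge2R_j$; it exists because $R_{d-1}=0$. (For $d=2$ the cases $j=0$ and $j=1$ are the two cases at the end of Section~\ref{sub:two}.) Let $\psi(r)=r+4r^2$, which is increasing on $[0,\infty)$ and satisfies $\psi(r)\ge r$. For $0\le i<j$ minimality gives $\nu_i<4R_i^2$, so $R_{i-1}=R_i+\nu_i\le\psi(R_i)$. Let $\Psi$ be the $(d-1)$-fold iterate of $\psi$, an increasing polynomial on $[0,\infty)$ that dominates the $j$-fold iterate. With $r=\sqrt{\nu_j}$ we have $R_{j-1}=\nu_j+R_j\le r^2+\frac r2$, and therefore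
\[
\log\mu(\mathbf n)=R_{-1}\le\Psi(R_{j-1})\le\Psi\bigl(r^2+\tfrac r2\bigr)\le e^{r/2}+C,\qquad C=\sup_{r\ge0}\bigl(\Psi(r^2+\tfrac r2)-e^{r/2}\bigr)<\infty .
\]
Finally $\frac r2\le r-R_j$ by the choice of $j$, so $e^{r/2}\le\sigma(\mathbf n)$ by \eqref{eq:oneterm}.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:C}]
Propositions~\ref{prop:reduction} and~\ref{prop:weight} give the existence part of Theorem~\ref{thm:C}; the nonexistence part was proved in Section~\ref{sec:kopell}. For $d=2$ we have $H_2=\mathbb{Z}\wr\mathbb{Z}$, and the maps $a=b_0$, $b=b_1$, $t$ define a nested action in the sense of Definition~\ref{def:nested}, with $J_1=L_0$, $J_2=\iota(L_0)$ and $a^nb^k\overline{J_2}=T_{n,k}$. It is a $C^{1,\tau}$-action for every $\tau\in(0,1)$. Since $\tau_{\mathrm{LL}}\le1$ by definition, $\tau_{\mathrm{LL}}=1$.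
\end{proof}

\begin{thebibliography}{9}
\bibitem{KKR} Sang-hyun Kim, Thomas Koberda, Crist\'obal Rivas, \emph{Direct products, overlapping actions, and critical regularity}, arXiv:2010.05722 (2020).
\end{thebibliography}
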